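# One generating vector bundle: finite flat coverings by quasi-affine schemes

Throughout, every algebraic stack is assumed to be quasi-compact and quasi-separated ("qcqs"), with affine stabilizer groups at all points. Algebraic spaces have trivial stabilizers, so for them the last condition is automatic.

## 1. Special bundles, quasi-affine schemes, frame bundles

**Definition 1.1 (quasi-affine).** A scheme is quasi-affine if it is a quasi-compact open subscheme of an affine scheme. Equivalently, the map $Z\to\operatorname{Spec}\Gamma(Z,\mathcal O)$ is a quasi-compact open immersion. A morphism $\mathcal Y\to\mathcal X$ of stacks is quasi-affine if its base change to any affine scheme is a quasi-affine scheme.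

The standard example is $\mathbb A^2\smallsetminus\{0\}$. We use constantly that quasi-coherent sheaves on a quasi-affine scheme are globally generated: if $j:U\to\operatorname{Spec}A$ is a quasi-compact open immersion and $\mathcal F$ is quasi-coherent on $U$, then $j_*\mathcal F=\widetilde N$ is generated by $N$, and $\mathcal F=j^*\widetilde N$.

**Definition 1.2 (special bundle, 1-resolution property).** A vector bundle $V$ on $\mathcal X$ is special if every quasi-coherent sheaf of finite type on $\mathcal X$ is a quotient of $V^{\oplus N}$ for some natural number $N$. The stack $\mathcal X$ has the 1-resolution property if it admits a special vector bundle.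

On a quasi-affine scheme, $\mathcal O$ is special: a finite type sheaf is globally generated, and by quasi-compactness finitely many sections suffice. A second example is $BH$ for a finite group $H$ over a field $k$. Finite type sheaves are finite dimensional $k[H]$-modules; each is a finitely generated module over the group algebra, hence a quotient of some $k[H]^{\oplus N}$. So the regular representation is special.

**Definition 1.3 (finite flat covering).** A finite flat covering is a finite, locally free, surjective morphism.

For example, let $H$ be a finite group scheme over $k$. Then $\operatorname{Spec}k\to BH$ is a finite flat covering: its pullback along the map $T\to BH$ given by an $H$-torsor $Q\to T$ is $Q\to T$, which is finite locally free of rank equal to the order of $H$.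

**Definition 1.4 (actions of $\mathrm{GL}_n$).** Let $G=\mathrm{GL}_{n,\mathbb Z}$ with $n\ge1$, and let $V_0=\mathbb Z^n$ be its standard representation. All $G$-actions on rings and modules are rational, that is, given by coactions of $\mathbb Z[G]$. For a ring $A$ of functions on a $G$-scheme the coaction sends $a$ to the function $(g,p)\mapsto a(gp)$, and $A^G=\{a: a(gp)=a(p)\}$.

For example, let $G=\mathbb G_m$ (so $n=1$) act on $\operatorname{Spec}\mathbb Z[x,x^{-1}]$ by $t\cdot x=t^2x$. The coaction is $x\mapsto t^2x$, and the ring of invariants is $\mathbb Z$.

**Definition 1.5 (frame bundle, associated bundles).** For a vector bundle $V$ of constant rank $n\ge 1$ on $\mathcal X$, the frame bundle is $P=\operatorname{Isom}(\mathcal O^n,V)\to\mathcal X$, with left action $g\cdot\phi=\phi g^{-1}$. It is a $G$-torsor, so $P\to\mathcal X$ is affine and $\mathcal X=[P/G]$. For a representation $W_0$ of $G$, sections of the associated bundle $W$ on $[P/G]$ are the functions $w:P\to W_0$ with $w(gp)=\rho_W(g)w(p)$.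

The bundle associated with $V_0$ is $V$ itself: a section $v$ gives the function $\phi\mapsto\phi^{-1}v$, and $(\phi g^{-1})^{-1}v=g(\phi^{-1}v)$. Two examples will return. The frame bundle of a line bundle is its total space minus the zero section; for $\mathcal O(-1)$ on $\mathbb P^1_k$ this is $\mathbb A^2\smallsetminus\{0\}$, and frames of $L$ correspond to frames of $L^\vee$, so for $\mathcal O(1)$ the scheme is the same, with the inverse action. If $H$ is a closed subgroup of $\mathrm{GL}_{n,k}$ and $V$ is the corresponding bundle on $BH$, then $P=\mathrm{GL}_{n,k}/H$.

Both properties, having a special bundle and being finitely covered by something quasi-affine, say that $\mathcal X$ is "finitely far" from being quasi-affine. Two questions, posed by Hall and Rydh, ask how close they are. The source for the questions is Neeraj Deshmukh, Amit Hogadi and Siddharth Mathur, "Quasi-affineness and the 1-Resolution Property", arXiv:1809.05270 (2018).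

1. Does every algebraic stack with the 1-resolution property admit a finite flat covering by a quasi-affine scheme?
2. Is every algebraic space with the 1-resolution property quasi-affine?

The answer to both is yes, with no normality, noetherian, excellence or characteristic hypothesis. Precisely, we prove the following.

**Theorem A.** Let $\mathcal X$ be a qcqs algebraic stack with affine stabilizers.

* (i) $\mathcal X$ has the 1-resolution property if and only if it has a finite flat covering $Z\to\mathcal X$ with $Z$ a quasi-affine scheme. In that case the covering can be chosen of constant rank.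
* (ii) If $\mathcal X$ is an algebraic space, it has the 1-resolution property if and only if it is a quasi-affine scheme.

**Theorem B.** For $\mathcal X\ne\emptyset$ as in Theorem A the following are equivalent.

1. $\mathcal X$ has the 1-resolution property.
2. There is a vector bundle $V$ of constant rank on $\mathcal X$, with quasi-affine frame bundle, such that $\mathcal O\oplus V^{\otimes2}\oplus(V^{\otimes2}\otimes V^\vee)$ is a quotient of $V^{\oplus N}$ for some $N$.
3. $\mathcal X$ has a finite flat covering of constant rank by a quasi-affine scheme.

Condition 2 asks $V$ to generate three explicit sheaves instead of all of them. It is the key to the proof.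

## 2. Facts quoted from the literature

* **(Ap)** On a qcqs algebraic stack, every quasi-coherent sheaf is the directed union of its quasi-coherent subsheaves of finite type (Rydh, *Approximation of sheaves on algebraic stacks*, IMRN 2016).
* **(Rg)** Every point $\xi$ of a quasi-separated algebraic stack $\mathcal X$ has a residual gerbe $\mathcal G_\xi$, which is an fppf gerbe of finite type over a field, and $\mathcal G_\xi\to\mathcal X$ is quasi-affine (Rydh, *Étale dévissage, descent and pushouts of stacks*, J. Algebra 2011, Thm B.2). For example, $BH$ over $k$ is its own residual gerbe.
* **(PS)** Power reductivity of $\mathrm{GL}_n$ over $\mathbb Z$: if $A\to B$ is a $G$-equivariant surjection of commutative rings with $G$-action and $b\in B^G$, then some power $b^t$, $t\ge1$, lies in the image of $A^G$ (Franjou–van der Kallen, *Power reductivity over an arbitrary base*, Doc. Math. 2010; Alper, *Adequate moduli spaces and geometrically reductive group schemes*, Alg. Geom. 2014; cf. Seshadri 1977).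
* **(LF)** Every finite subset of a $\mathbb Z[G]$-comodule lies in a subcomodule that is finitely generated over $\mathbb Z$ (Serre 1968).
* **(Se)** A qcqs algebraic space with $H^1(\,\cdot\,,K)=0$ for all quasi-coherent $K$ is affine (Stacks Project, 07V6).
* **(Lim)** If a cofiltered limit of qcqs algebraic spaces along affine transition maps is affine, then some term is affine (Stacks Project, chapter *Limits of Algebraic Spaces*).
* **(ZMT)** An algebraic space separated and locally quasi-finite over a scheme is a scheme (Stacks 03XX). A separated quasi-finite morphism of finite type to an affine scheme is quasi-affine (EGA IV 18.12.12, Stacks 02LR).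
* **(Quot)** If $R\rightrightarrows U$ is a finite locally free equivalence relation on an affine scheme $U$, then the fppf quotient sheaf $U/R$ is an affine scheme (SGA 3, V.4.1; Stacks 03BM).

Here is an example showing that (PS) really needs powers. Let $G=\mathrm{GL}_2$, let $A=\operatorname{Sym}(\operatorname{End}V_0)=\mathbb Z[e_{11},e_{12},e_{21},e_{22}]$, and let $A\to B=\mathbb Z[T]$ be induced by the trace, so $e_{11},e_{22}\mapsto T$ and $e_{12},e_{21}\mapsto0$. The degree one invariants of $A$ are the integer multiples of the identity $e_{11}+e_{22}\mapsto2T$, so $T$ does not lift to $A^G$. But $T^2$ does. Under the conjugation-invariant perfect pairing $\operatorname{tr}(XY)$, the element $e_{ij}$ is the function $X\mapsto X_{ji}$, so $e_{11}e_{22}-e_{12}e_{21}$ is the invariant function $\det X$, and it maps to $T^2$.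

## 3. Classifying stacks and the projective line by hand

Let $k$ be a field.

**Finite groups.** For a finite group $H$ the regular representation is special on $BH$, and $\operatorname{Spec}k\to BH$ is the covering. Note that the special bundle is the pushforward of $\mathcal O$ from the covering.

**The multiplicative group.** A finite type sheaf on $B\mathbb G_m$ is a finite dimensional graded vector space. A bundle $V$ involves finitely many weights, and quotients of $V^{\oplus N}$ involve only those, so no $V$ is special. On the other side, suppose $Z\to B\mathbb G_m$ is a finite flat covering by a scheme. Pulling back along $\operatorname{Spec}k\to B\mathbb G_m$ gives a nonempty finite $k$-scheme which is a $\mathbb G_m$-torsor over $Z$; this is impossible since its fibres over $Z$ have dimension one. The two properties fail together.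

**The projective line.** A vector bundle on $\mathbb P^1_k$ is a sum $\bigoplus\mathcal O(a_i)$. If $m<a_i$ for all $i$, then $\operatorname{Hom}(\mathcal O(a_i),\mathcal O(m))=0$, so $\mathcal O(m)$ is not a quotient of $V^{\oplus N}$, and $\mathbb P^1$ does not have the 1-resolution property. Likewise, if $Z\to\mathbb P^1$ is a finite flat covering, then $Z$ is proper over $k$, so $\Gamma(Z,\mathcal O)$ is finite dimensional. If $Z$ were quasi-affine it would be open in the spectrum of that ring and have dimension $0$, contradicting surjectivity.

**Abelian varieties: why stabilizers must be affine.** Let $A\neq0$ be an abelian variety over $k$. All its finite dimensional representations are trivial, since $A$ is proper and connected and $\mathrm{GL}_r$ is affine. So $\mathcal O$ is special on $BA$. But a finite flat covering $Z\to BA$ by a scheme would pull back along $\operatorname{Spec}k\to BA$ to a nonempty finite $k$-scheme that is an $A$-torsor over $Z$, impossible since $\dim A>0$. So Theorem A(i) fails without the stabilizer hypothesis.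

## 4. What a finite flat covering gives

Two implications are short and we settle them first.

**Proposition 4.1.** If $\pi:Z\to\mathcal X$ is a finite flat covering with $Z$ a quasi-affine scheme, then $\pi_*\mathcal O_Z$ is special on $\mathcal X$.

*Proof.* Let $\mathcal F$ be quasi-coherent of finite type on $\mathcal X$. As $\pi_*\mathcal O_Z$ is a vector bundle, $\mathcal Hom(\pi_*\mathcal O_Z,\mathcal F)=(\pi_*\mathcal O_Z)^\vee\otimes\mathcal F$ is quasi-coherent of finite type over $\mathcal O_{\mathcal X}$. It is also a $\pi_*\mathcal O_Z$-module, so it equals $\pi_*\mathcal F'$ with $\mathcal F'$ quasi-coherent of finite type on $Z$.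

Evaluation at $1$ is a map $\pi_*\mathcal F'\to\mathcal F$. It is surjective: since $\pi$ is surjective, $1$ is a nowhere vanishing section of the vector bundle $\pi_*\mathcal O_Z$, so $\mathcal O\to\pi_*\mathcal O_Z$ is locally split, its dual $(\pi_*\mathcal O_Z)^\vee\to\mathcal O$ is surjective, and evaluation is this dual tensored with $\mathcal F$.

As $Z$ is quasi-affine, there is a surjection $\mathcal O_Z^{\oplus N}\to\mathcal F'$. As $\pi$ is affine, $\pi_*$ is exact, so $(\pi_*\mathcal O_Z)^{\oplus N}\to\pi_*\mathcal F'\to\mathcal F$ is surjective. $\square$

**Proposition 4.2.** Let $\mathcal X$ be a qcqs algebraic space with a finite flat covering $\pi:Z\to\mathcal X$ by a quasi-affine scheme. Then $\mathcal X$ is a quasi-affine scheme.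

*Proof.* **Step 1: find functions on $\mathcal X$ over which $Z$ becomes affine.** Let $x\in|\mathcal X|$. The set $\pi^{-1}(x)$ is finite, being the image of the finite scheme $Z\times_{\mathcal X}\operatorname{Spec}K$ for a field point $\operatorname{Spec}K\to\mathcal X$ representing $x$. The scheme $Z$ is open in $\operatorname{Spec}\Gamma(Z,\mathcal O)$; let $I$ be an ideal defining the complement. None of the finitely many primes in $\pi^{-1}(x)$ contains $I$, so by prime avoidance there is $f\in I$ outside all of them. Then $D(f)\subset Z$, so $Z_f=D(f)$ is affine, and $\pi^{-1}(x)\subset Z_f$.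

Let $h=N_\pi(f)\in\Gamma(\mathcal X,\mathcal O)$ be the norm. At a geometric point of $\mathcal X$ it is the determinant of multiplication by $f$ on the algebra of the fibre, so it is nonzero there exactly when $f$ vanishes nowhere on the fibre. Hence $h(x)\ne0$ and $\pi^{-1}(\mathcal X_h)\subset Z_f$. Consequently $\pi^{-1}(\mathcal X_h)=(Z_f)_{\pi^*h}$ is affine. By quasi-compactness, $\mathcal X$ is covered by finitely many $\mathcal X_{h_i}$ with $Z_i:=\pi^{-1}(\mathcal X_{h_i})$ affine.

**Step 2: descend affineness.** Since $\mathcal X$ is an algebraic space, $Z_i\times_{\mathcal X}Z_i\to Z_i\times Z_i$ is a monomorphism, so $Z_i\times_{\mathcal X}Z_i\rightrightarrows Z_i$ is a finite locally free equivalence relation, and $\mathcal X_{h_i}$ is its fppf quotient. By (Quot), $\mathcal X_{h_i}$ is affine, so $\mathcal X_{h_i}=\operatorname{Spec}\Gamma(\mathcal X,\mathcal O)_{h_i}$. Therefore $\mathcal X\to\operatorname{Spec}\Gamma(\mathcal X,\mathcal O)$ is an isomorphism onto the quasi-compact open subscheme $\bigcup D(h_i)$. $\square$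

So Theorem A reduces to producing the covering from a special bundle.

## 5. The frame bundle of a special bundle is quasi-affine

**Lemma 5.1.** If $V$ is special on $\mathcal X$ and $c:\mathcal Y\to\mathcal X$ is quasi-affine, then $c^*V$ is special on $\mathcal Y$.

*Proof.* Let $\mathcal F$ be quasi-coherent of finite type on $\mathcal Y$. The map $c^*c_*\mathcal F\to\mathcal F$ is surjective: by flat base change this may be checked when $\mathcal X$ is affine, and then $\mathcal Y$ is a quasi-affine scheme, where $\mathcal F$ is globally generated. By (Ap), $c_*\mathcal F=\bigcup\mathcal F_i$, a directed union with $\mathcal F_i$ of finite type. The images of the $c^*\mathcal F_i$ form a directed family with union $\mathcal F$; as $\mathcal F$ is of finite type and $\mathcal Y$ is quasi-compact, $c^*\mathcal F_i\to\mathcal F$ is surjective for some $i$. Since $\mathcal F_i$ is a quotient of some $V^{\oplus N}$, $\mathcal F$ is a quotient of $c^*V^{\oplus N}$. $\square$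

**Lemma 5.2.** Let $V$ be special of constant rank $n$ on $\mathcal X$. Then its frame bundle $p:P\to\mathcal X$ is a quasi-affine scheme.

*Proof.* If $n=0$, then $\mathcal O_{\mathcal X}$ is a quotient of $0$, so $\mathcal X=\emptyset$ and the claim is trivial. Let $n\ge1$. The map $p$ is affine and $p^*V\cong\mathcal O_P^n$ tautologically. By Lemma 5.1, every finite type quasi-coherent sheaf on $P$, and on any stack quasi-affine over $P$, is a quotient of a trivial bundle $\mathcal O^N$.

**Step 1: $P$ has trivial stabilizers.** Let $\xi\in|P|$, and let $k$ be an algebraically closed extension of the field over which $\mathcal G_\xi$ is a gerbe. The base change of $\mathcal G_\xi$ to $k$ is a gerbe of finite type over an algebraically closed field, so it has a $k$-point and equals $BH$, where $H$ is the stabilizer of the resulting $k$-point of $P$, of finite type over $k$. Since $P\to\mathcal X$ is representable and affine, $H$ is a closed subgroup of a stabilizer of $\mathcal X$ (the kernel of its action on the fibre of $V$), so $H$ is affine. The composite $BH\to\mathcal G_\xi\to P$ is quasi-affine: the first map is a base change of $\operatorname{Spec}$ of a field extension, hence affine, and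 the second is quasi-affine by (Rg). So every finite dimensional representation of $H$ is a quotient of a trivial one, hence trivial. But an affine group scheme of finite type over a field has a faithful finite dimensional representation. So $H=1$. Any other geometric point in the class $\xi$ becomes isomorphic to this one over a common field extension, so its stabilizer is trivial too.

**Step 2: $P$ is an algebraic space.** The inertia $I_P\to P$ is representable and locally of finite type, and its fibre over a geometric point is the stabilizer there. By Step 1 all geometric fibres are trivial, so $I_P\to P$ is unramified and universally injective. Its diagonal is an open immersion (unramified) and surjective (universally injective), hence an isomorphism; so $I_P\to P$ is a monomorphism. It has the identity section, so it is an isomorphism. A stack with trivial inertia is an algebraic space.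

**Step 3: $P$ is affine near each point of its affinization.** Put $A=\Gamma(P,\mathcal O)$ and $S=\operatorname{Spec}A$. Let $x\in|P|$ have image $s\in S$, and put $P_x=P\times_S\operatorname{Spec}A_s$. By flat base change $\Gamma(P_x,\mathcal O)=A_s$. Since $P_x\to P$ is affine, all finite type quasi-coherent sheaves on $P_x$ are globally generated.

Let $\mathcal F\to\mathcal O_{P_x}$ be a surjection with $\mathcal F$ quasi-coherent. By (Ap) and quasi-compactness, some finite type $\mathcal F''\subset\mathcal F$ still surjects. As $\mathcal F''$ is globally generated, some $\sigma\in\Gamma(P_x,\mathcal F'')$ maps to an $a\in A_s$ not vanishing at $x$. Since $x$ lies over the closed point of $\operatorname{Spec}A_s$, $a$ is not in the maximal ideal, so it is a unit, and $a^{-1}\sigma$ maps to $1$. Thus every extension of $\mathcal O_{P_x}$ by a quasi-coherent $K$ splits, that is, $H^1(P_x,K)=0$. By (Se), $P_x$ is affine.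

**Step 4: spread out.** We have $P_x=\lim P_f$ over $f\in A$ not in the prime $s$, with affine transition maps. By (Lim) some such $P_f$ is affine, and then $P_f=\operatorname{Spec}\Gamma(P_f,\mathcal O)=\operatorname{Spec}A_f$; it contains $x$. Finitely many such $P_f$ cover $P$, so $P\to S$ is an isomorphism onto the quasi-compact open subscheme $\bigcup D(f)$. $\square$

## 6. Cutting down a projective bundle, and where $\mathbb P^1$ obstructs it

Now $\mathcal X=[P/G]$ with $P$ quasi-affine. The map $P\to\mathcal X$ is a flat covering by a quasi-affine scheme, but its fibres have dimension $n^2$. The natural plan is to compactify the fibres and cut with hypersurfaces. Put $E=\mathcal Hom(\mathcal O^s,V\oplus\mathcal O)$ with $s\ge n+1$ and let $\mathbb P(E)\to\mathcal X$ be the projective bundle of lines in $E$, with fibre dimension $\rho=s(n+1)-1$. A line spanned by a surjective $A$ has trivial stabilizer: if $(g\oplus1)A=\mu A$ then $g\oplus1=\mu$, so $\mu=1$ and $g=1$. So take $\rho$ sections of some $\mathcal O(m)$ whose common zeros are finite in every fibre and avoid the non-surjective matrices. Their zero locus is a finite flat covering of $\mathcal X$ by an algebraic space.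

This needs enough sections of $\mathcal O(m)$, over a base that is not affine, and afterwards the covering must be quasi-affine. Quasi-affineness of $P$ alone does not suffice, as the frame bundle $\mathbb A^2\smallsetminus\{0\}$ over $\mathbb P^1_k$ shows. Sections of $\mathcal O(m)$ on $\mathbb P(E)$ are sections of $\operatorname{Sym}^m(E^\vee)$ on $\mathbb P^1$, where $E^\vee=(V^\vee\oplus\mathcal O)^{\oplus s}$.

If $V=\mathcal O(1)$, then $\operatorname{Sym}^m((\mathcal O(-1)\oplus\mathcal O)^{\oplus s})$ is a sum of copies of $\mathcal O(-j)$, $0\le j\le m$, and only the part with $j=0$ has sections. These are forms in the last row of the matrix, and for $m\geq 1$ they all vanish where the last row is zero. There are not enough sections.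

If $V=\mathcal O(-1)$, then $E^\vee=(\mathcal O(1)\oplus\mathcal O)^{\oplus s}$ is globally generated and so is $\operatorname{Sym}^m(E^\vee)$; there is no common zero. But any finite flat covering of $\mathbb P^1$ is projective of positive dimension, so it is not quasi-affine. The last step fails.

What is missing can be named. A section of $\mathcal O(m)$ is a $G$-invariant form on $E_0=\operatorname{Hom}(\mathbb Z^s,V_0\oplus\mathbb Z)$ with coefficients in functions on $P$. Power reductivity produces invariants that separate disjoint orbits which are closed in an affine $G$-scheme. The orbits in $\mathbb A^2\smallsetminus\{0\}$ are closed there, but not in the affine scheme $\mathbb A^2$: all their closures contain $0$. In fact $\mathbb G_m\times(\mathbb A^2\smallsetminus0)\to(\mathbb A^2\smallsetminus0)^2$, $(t,v)\mapsto(tv,v)$, is a closed immersion (onto the proportional pairs, with $t$ recovered as a ratio of coordinates). The same map into $\mathbb A^2\times(\mathbb A^2\smallsetminus0)$ is not finite.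

So we want an affine scheme $\bar P$ receiving $P$ such that orbits of points near the image of $P$ are closed in all of $\bar P$. The idea is that three surjections force this. A surjection $V^{\oplus N}\to\mathcal O\oplus V^{\otimes2}\oplus(V^{\otimes2}\otimes V^\vee)$ is an equivariant matrix $M$ of functions. If a point of $\bar P$ could be reached in the limit along $\operatorname{diag}(\pi^{a_1},\dots,\pi^{a_n})$, then rows of $M$ whose weight is smaller than every column weight would have to vanish, against surjectivity. On $\mathbb P^1$ the hypothesis does fail: for $V=\mathcal O(-1)$ the sheaf $V^{\otimes2}=\mathcal O(-2)$ is not a quotient of $V^{\oplus N}$, and for $V=\mathcal O(1)$ the sheaf $\mathcal O$ is not.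

The rest of the proof carries this out, after replacing $P$ by a model of finite type over $\mathbb Z$ so that discrete valuation rings and dimension counts are available.

## 7. A model of finite type over $\mathbb Z$

**Setting 7.1.** Let $P\ne\emptyset$ be a quasi-affine scheme with $G$-action, $n\ge1$, $\mathcal X=[P/G]$, and $V$ the bundle associated with $V_0$. Put $W_0=\mathbb Z\oplus V_0^{\otimes2}\oplus(V_0^{\otimes2}\otimes V_0^\vee)$ with associated bundle $W$. Assume there is a surjection $\varphi:V^{\oplus N}\to W$.

By Lemma 5.2 this situation occurs when $V$ is special of constant rank $n\ge1$ on a nonempty $\mathcal X$, and it is exactly condition 2 of Theorem B (with $n\ge1$).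

**Step 1: choose a finitely generated ring.** Let $C=\Gamma(P,\mathcal O)$, with coaction $C\to\Gamma(G\times P,\mathcal O)=C\otimes\mathbb Z[G]$. Pulled back to $P$, $\varphi$ is a matrix $M\in C\otimes\operatorname{Hom}(V_0^{\oplus N},W_0)$ with
$$M(gp)=\rho_W(g)\,M(p)\,\rho_V(g)^{-1},\tag{7.2}$$
where $\rho_V$ is the action on $V_0^{\oplus N}$. Choose finitely many $f_i\in C$ with $P_{f_i}$ affine and $P=\bigcup P_{f_i}$. By (LF) the finite set consisting of the $f_i$ and the entries of $M$ lies in a subcomodule finitely generated over $\mathbb Z$. The subring $C_0\subset C$ generated by this subcomodule is finitely generated, and it is $G$-stable because the coaction is a ring homomorphism. Put $\bar P=\operatorname{Spec}C_0$, and let $u:P\to\bar P$ be the equivariant map. As $\mathbb Z[G]$ is flat, $C_0\otimes\mathbb Z[G]\subset C\otimes\mathbb Z[G]$, so (7.2) holds on $\bar P$ as well.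

**Step 2: choose an open part.** Let $P_1\subset\bar P$ be the locus where $M$ is surjective; it is open, and $G$-stable by (7.2). Put $D=\bigcup D(f_i)\subset\bar P$, and let $P_2$ be the image of $G\times D\to\bar P$, $(g,\delta)\mapsto g\delta$. The action map $G\times\bar P\to\bar P$ is smooth (it is isomorphic to the projection), so $P_2$ is open; it is $G$-stable. Put $P'=P_1\cap P_2$. As $M$ is surjective on $P$ and the $f_i$ have no common zero on $P$, we get $u(P)\subset P_1\cap D\subset P'$. In particular $P'\ne\emptyset$.

**Step 3: $u:P\to P'$ is affine.** It suffices to treat $P\to P_2$, and this may be checked after base change along the smooth surjection $G\times D\to P_2$. Points of the base change are triples $(p,g,\delta)$ with $u(p)=g\delta$. Via $(p,g,\delta)\mapsto(g,g^{-1}p)$ it becomes $\mathrm{id}\times u:G\times u^{-1}(D)\to G\times D$, and $u^{-1}(D)=P$. Over $D(f_i)$ the preimage under $u$ is $P_{f_i}$, which is affine. So $P\to D$ is affine.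

The base change of $\mathcal X\to\mathcal X_0:=[P'/G]$ along $P'\to\mathcal X_0$ is $P\to P'$. Hence $\mathcal X\to\mathcal X_0$ is affine, and it will be enough to cover $\mathcal X_0$.

## 8. Weights force the action map to be finite

Try $n=1$ first. Let $R$ be a discrete valuation ring with uniformizer $\pi$, and let $q=\pi^ap$ with $p\in P'(R)$, $q\in\bar P(R)$. All columns of $M$ have weight $a$; the rows have weights $0$, $2a$, and $a$. By (7.2) the row of weight $b$ satisfies $M(p)=\pi^{a-b}M(q)$. If $a>0$, the row with $b=0$ vanishes modulo $\pi$; if $a<0$, the row with $b=2a$ does. Both contradict surjectivity of $M(p)$ modulo $\pi$. So $a=0$.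

**Proposition 8.1.** In Setting 7.1, with $P'\subset \bar P$ as in Section 7, the map $\Psi:G\times P'\to\bar P\times P'$, $(g,p)\mapsto(gp,p)$, is finite.

*Proof.* **Step 1: reduce to discrete valuation rings.** $\Psi$ is of finite type between noetherian schemes. It is affine, because it is a $P'$-morphism whose source is affine over $P'$ and whose target is separated over $P'$. An affine proper morphism is finite, so it suffices to verify the existence part of the valuative criterion for discrete valuation rings $R$, with fraction field $K$ and uniformizer $\pi$. Let $p\in P'(R)$, $q\in\bar P(R)$, $g\in G(K)$ with $gp=q$ over $K$. We show $g\in G(R)$. Then $gp=q$ over $R$, because $\bar P$ is separated and $R\subset K$.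

**Step 2: reduce to a diagonal matrix.** By the Smith normal form, $g=g_1\lambda g_2$ with $g_1,g_2\in\mathrm{GL}_n(R)$ and $\lambda=\operatorname{diag}(\pi^{a_1},\dots,\pi^{a_n})$, $a_i\in\mathbb Z$. Replace $p$ by $g_2p\in P'(R)$ and $q$ by $g_1^{-1}q\in\bar P(R)$. So we may assume $g=\lambda$.

**Step 3: compare weights.** In the standard bases, $\lambda$ acts on the basis vectors of $V_0^{\oplus N}$ by $\pi^{a_\alpha}$ with $a_\alpha\in\{a_1,\dots,a_n\}$, and on those of $W_0$ by $\pi^{b_\beta}$, where the $b_\beta$ are the numbers $0$, $a_i+a_j$, $a_i+a_j-a_k$ (all $i,j,k$). From (7.2),
$$M(p)_{\beta\alpha}=\pi^{a_\alpha-b_\beta}M(q)_{\beta\alpha},\qquad M(q)_{\beta\alpha}\in R.\tag{8.2}$$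
Let $a=\min a_i$ and $a'=\max a_i$. If some $b_\beta<a$, then every exponent in row $\beta$ of (8.2) is at least $1$, so row $\beta$ of $M(p)$ vanishes modulo $\pi$. This contradicts the surjectivity of $M(p)$ modulo $\pi$, which holds because $p\in P'(R)$. So every $b_\beta\ge a$. The weight $2a-a'$ gives $2a-a'\ge a$, so $a'\le a$ and all $a_i=a$. The weight $2a$ gives $2a\ge a$, so $a\ge0$. The weight $0$ gives $0\ge a$. So all $a_i=0$ and $\lambda\in G(R)$. $\square$

All three summands are used. Without the third, the inequalities $0\ge a$ and $2a\ge a$ leave, for instance, $(a_1,a_2)=(0,1)$, where the weights $0,0,1,2$ are all $\ge a=0$.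

**Corollary 8.3.**

* (H1) $G\times P'\to P'\times P'$, $(g,p)\mapsto(gp,p)$, is finite. So the diagonal of $\mathcal X_0=[P'/G]$ is finite, and $\mathcal X_0$ is separated over $\mathbb Z$.
* (H2) For $k$ algebraically closed and $p\in P'(k)$, the orbit map $G_k\to\bar P_k$, $g\mapsto gp$, is finite. In particular the orbit is closed in $\bar P_k$.

*Proof.* For (H1), restrict $\Psi$ over the open subscheme $P'\times P'$; its preimage is everything since $P'$ is $G$-stable. The map obtained is the base change of the diagonal of $\mathcal X_0$ along $P'\times P'\to\mathcal X_0\times\mathcal X_0$. For (H2), base change $\Psi$ along $\bar P_k\to\bar P\times P'$, $q\mapsto(q,p)$. $\square$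

## 9. Separating closed orbits by invariants defined over $\mathbb Z$

Closedness matters already for $\mathbb G_m$ acting on $\mathbb A^2_k$ by $(tx,t^{-1}y)$: the orbits $xy=c$, $c\ne0$, are closed and separated by the invariant $xy$, while the invariants, being polynomials in $xy$, do not separate the non-closed orbit $\{x\ne0,y=0\}$ from the origin.

**Lemma 9.1.** Let $A$ be a finitely generated commutative ring with $G$-action, $k$ an algebraically closed field, and let $x,x'\in(\operatorname{Spec}A)(k)$ have disjoint $G_k$-orbits $O,O'$ that are closed in $\operatorname{Spec}(A\otimes k)$. Then there is $h\in A^G$ with $h(x)\neq h(x')$.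

*Proof.* **Step 1: separate over $k$.** Give $O,O'$ their reduced structures. The scheme $G_k\times O$ is reduced since $G_k$ is smooth, and the action map sends it set-theoretically into $O$; so the action map restricted to it factors through $O$, and $O$ is a $G$-stable closed subscheme. The same holds for $O'$. As $O\cap O'=\emptyset$, the Chinese Remainder Theorem shows that $A\otimes k\to B:=k[O]\times k[O']$ is a $G$-equivariant surjection. The idempotent $(1,0)$ is invariant and equals all its powers. So (PS) gives $h\in(A\otimes k)^G$ with $h(x)=1$ and $h(x')=0$.

**Step 2: descend to the prime field.** Let $k_0$ be the prime field of $k$. Invariants are the kernel of the coaction minus the trivial coaction, so by flatness of $k_0\to k$ we have $(A\otimes k)^G=(A\otimes k_0)^G\otimes_{k_0}k$. Write $h=\sum b_i\otimes c_i$. As $h(x)\ne h(x')$, some $b=b_i\in(A\otimes k_0)^G$ has $b(x)\ne b(x')$.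

**Step 3: lift to $A^G$.** If $k_0=\mathbb Q$, then $(A\otimes\mathbb Q)^G=A^G\otimes\mathbb Q$, and a nonzero integer multiple of $b$ comes from $A^G$; it still separates.

Let $k_0=\mathbb F_p$. Applying (PS) to $A\to A/p$ and $b$ would lift some $b^t$, but $b^t$ might no longer separate: for $p\ne2$ think of $b(x)=1$, $b(x')=-1$, $t=2$. So apply (PS) instead to $A[T]\to(A/p)[T]$, with trivial action on $T$, and the invariant $b+T$: some $(b+T)^t$, $t\ge1$, lifts to $A[T]^G=A^G[T]$. Write $t=p^rs$ with $p\nmid s$. Then
$$(b+T)^t=(b^{p^r}+T^{p^r})^s,$$
in which the coefficient of $T^{p^r(s-1)}$ is $s\,b^{p^r}$. So $s\,b^{p^r}$ lifts to $A^G$. Multiplying by an integer inverse to $s$ modulo $p$, we see that $b^{p^r}$ lifts to $A^G$. Finally $b(x)^{p^r}\ne b(x')^{p^r}$, because Frobenius is injective on $k$. $\square$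

## 10. The finite flat covering of $[P'/G]$

**Proposition 10.1.** Let $C_0$ be a finitely generated ring with $G$-action, $\bar P=\operatorname{Spec}C_0$, and $P'\subset\bar P$ open, $G$-stable and nonempty, satisfying (H1) and (H2). Then $\mathcal X_0=[P'/G]$ has a finite flat covering $Z_0\to\mathcal X_0$ of constant rank with $Z_0$ a quasi-affine scheme.

We carry out the plan of Section 6. The points of care are that the hypersurfaces must be chosen once for all points of $P'$, which is a dimension count, and that the choice must be made over $\mathbb Z$.

**Dimension conventions.** For a point $z$ of a scheme of finite type over $\mathbb Z$, let $\delta(z)$ be the transcendence degree of $\kappa(z)$ over its prime field, plus $1$ if $\operatorname{char}\kappa(z)=0$. Then $\dim\overline{\{z\}}=\delta(z)$. Indeed closed points $w$ of $\overline{\{z\}}$ have finite residue fields, and the dimension formula over the universally catenary ring $\mathbb Z$ gives $\dim\mathcal O_{\overline{\{z\}},w}=\delta(z)$ at every such $w$: in characteristic $0$ it is $1+\operatorname{trdeg}(\kappa(z)/\mathbb Q)$, in characteristic $p$ it is $\operatorname{trdeg}(\kappa(z)/\mathbb F_p)$. If $\eta$ is the image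 of $z$ under a morphism of such schemes, then
$$\delta(z)=\delta(\eta)+\operatorname{trdeg}(\kappa(z)/\kappa(\eta)).\tag{10.2}$$
Let $d=\dim P'$; then $0\le d<\infty$.

**Step 1: a projective space with a small non-free locus.** Let $s=n+d+1$ and $E_0=\operatorname{Hom}(\mathbb Z^s,V_0\oplus\mathbb Z)$ with $G$ acting by $A\mapsto(g\oplus1)A$. It is free of rank $\rho+1$ with $\rho=s(n+1)-1\ge1$. Let $\mathbb P^\rho=\mathbb P(E_0)$ be the space of lines in $E_0$, and let $D_0\subset\mathbb P^\rho$ be the $G$-stable closed locus of non-surjective homomorphisms, where the maximal minors vanish. Over any field, the $(n+1)\times s$ matrices of rank $\le n$ have codimension $s-n=d+1$. So the fibres of $D_0$ over $\operatorname{Spec}\mathbb Z$ have dimension $\rho-d-1$.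

$G$ acts freely on $\mathbb P^\rho\smallsetminus D_0$: a point with values in a scheme is locally given by a surjective $A$ up to units, and if $(g\oplus1)A=\mu A$ with $\mu$ a unit, then $g\oplus1=\mu$, since $A$ is surjective; so $\mu=1$ and $g=1$.

**Step 2: invariant forms without common zeros.** Let $k$ be algebraically closed, $p\in P'(k)$, $0\ne e\in E_0\otimes k$. The orbit maps of $(p,e)$ and $(p,0)$ into $\bar P_k\times E_{0,k}$ are finite, since their compositions with the separated projection to $\bar P_k$ are finite by (H2). So both orbits are closed. They are disjoint, since the $E_0$-components are nonzero on the first and zero on the second. Lemma 9.1, applied to $A=C_0\otimes\operatorname{Sym}(E_0^\vee)$, gives $h\in A^G$ with $h(p,e)\neq h(p,0)$. As $G$ acts linearly on $E_0$, the homogeneous components $h_m\in C_0\otimes\operatorname{Sym}^m(E_0^\vee)$ of $h$ are invariant. Since $h_0(p,e)=h_0(p,0)=h(p,0)$, we get $h_m(p,e)\ne0$ for some $m\ge1$.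

Thus the nonvanishing loci of invariant forms of positive degree cover $P'\times\mathbb P^\rho$. By quasi-compactness finitely many suffice, and after taking powers they have one degree. So there are invariant forms $h_0,\dots,h_l$ of one degree $m\ge1$ without common zeros on $P'\times\mathbb P^\rho$.

*Example.* Let $n=1$ and let $\mathbb G_m$ act on $P'=\bar P=\operatorname{Spec}\mathbb Z[x,x^{-1}]$ by $t\cdot x=t^2x$. Then $(t,x)\mapsto(t^2x,x)$ is finite, so (H1) and (H2) hold. Write the rows of a matrix in $E_0$ as $(\alpha_1,\dots,\alpha_s)$ and $(\beta_1,\dots,\beta_s)$; $t$ multiplies the $\alpha_i$ by $t$. The forms $x^{-1}\alpha_i^2$ and $\beta_i^2$ are invariant of degree $2$ and have no common zero.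

**Step 3: a linear system that does not vanish on curves too easily.** Let $\epsilon\ge\max(d,1)$, and let $h^I$ run through the $\mu$ monomials of degree $\epsilon$ in the $h_j$. For $c\in\mathbb A^\mu$ put $f_c=\sum_Ic_Ih^I$, a form of degree $m\epsilon$. Fix a geometric point $p$ of $P'$ with values in an algebraically closed field $k$, and restrict the forms to $\{p\}\times\mathbb P^\rho_k$. We use two facts.

(c1) At every point of $\mathbb P^\rho_k$ some $h^I\ne0$. Indeed some $h_j\ne0$ there, so $h_j^\epsilon\neq 0$.

(c2) If $Y\subset\mathbb P^\rho_k$ is closed, integral, of positive dimension, then the linear subspace $\{c\in k^\mu:f_c|_Y=0\}$ has codimension $\ge\epsilon+1\ge d+1$. The codimension is the dimension of the span of the $h^I|_Y$. Choose $b$ with $h_b|_Y\ne0$. If all $h_a/h_b\in k(Y)$ were in $k$, then $h_b|_Y$ would be nowhere zero, because the $h_a$ have no common zero. So $\mathcal O_Y(m)$ would be both trivial and ample on the proper positive-dimensional $Y$, which is impossible. So some $\tau=h_a/h_b$ is not in $k$, hence transcendental over the algebraically closed field $k$, and the monomials $h_a^ih_b^{\epsilon-i}|_Y=\tau^ih_b^\epsilon|_Y$, $0\le i\le\epsilon$, are linearly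 independent.

**Step 4: the bad locus is small.** Let $\mathbb A=\mathbb A^M_{\mathbb Z}$, $M=\rho\mu$, be the space of $\rho$-tuples $(c_1,\dots,c_\rho)$ with trivial $G$-action. Let $\mathcal Z\subset P'\times\mathbb A\times\mathbb P^\rho$ be the common zero scheme of $f_{c_1},\dots,f_{c_\rho}$. It is $G$-stable since the forms are invariant. Let $T\subset P'\times\mathbb A$ be the set of points over which the fibre of $\mathcal Z$ has positive dimension or meets $D_0$. It is closed: the points of $\mathcal Z$ at which the fibre dimension is $\ge1$ form a closed set, as do the points of $\mathcal Z$ lying over $D_0$, and $\mathcal Z\to P'\times\mathbb A$ is proper.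

*Claim: for each geometric point $p$ of $P'$, with values in $k$, $\dim T_p\le M-d-1$.*

First consider tuples whose zero set meets $D_0$. In the incidence variety of pairs $(z,c)$ with $z\in D_{0,k}$ and $f_{c_i}(z)=0$ for all $i$, the fibre over $z$ is, by (c1), a linear space of codimension $\rho$ in $k^M$, one condition on each $c_i$. So the incidence variety, and hence its image in $k^M$, has dimension $\le(\rho-d-1)+(M-\rho)=M-d-1$.

Next consider tuples with positive-dimensional zero set. Put $Q_i=V(f_{c_1},\dots,f_{c_i})\subset\mathbb P^\rho_k$, with $Q_0=\mathbb P^\rho_k$. Since $\dim Q_\rho>0$, there is a minimal $i\ge1$ with $\dim Q_i>\rho-i$, and $i\le\rho$. By minimality $\dim Q_{i-1}\le\rho-i+1$, and by Krull's theorem every component of $Q_{i-1}$ has dimension at least $\rho-i+1$. So all components of $Q_{i-1}$ have dimension exactly $\rho-i+1\ge1$. A component of $Q_i$ of dimension $\geq\rho-i+1$ lies in one of them, so equals it; that is, $f_{c_i}$ vanishes on one of the finitely many components of $Q_{i-1}$. By (c2), for fixed $c_1,\dots,c_{i-1}$ the allowed $c_i$ lie in a finite union of linear subspaces of codimension $\ge d+1$ in $k^\mu$, while $c_{i+1},\dots,c_\rho$ are unrestricted.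 For given $i$ the set of such tuples is constructible, because fibre dimensions of proper families are upper semicontinuous. All its fibres over $k$-points $(c_1,\dots,c_{i-1})$ have dimension $\le(\mu-d-1)+(\rho-i)\mu$. So it has dimension $\le(i-1)\mu+(\mu-d-1)+(\rho-i)\mu=M-d-1$. This proves the claim.

Now let $z\in T$ have image $\eta\in P'$. The conditions defining $T$ are insensitive to field extension, so the claim gives $\operatorname{trdeg}(\kappa(z)/\kappa(\eta))\le\dim T_\eta\le M-d-1$. By (10.2), $\delta(z)\le d+(M-d-1)=M-1$. Let $\bar T\subset\mathbb A$ be the closure of the image of $T$. Every generic point of $\bar T$ is the image of a point of $T$ (one of the finitely many generic points of $T$), and by (10.2) $\delta$ does not increase under taking images. So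
$$\dim\bar T\le M-1.\tag{10.3}$$
The codimension $d+1$ on each fibre was arranged in Steps 1 and 3 to beat the dimension $d$ of $P'$.

**Step 5: a finite flat multisection of $\mathbb A\to\operatorname{Spec}\mathbb Z$ avoiding $\bar T$.** A section over $\mathbb Z$ need not exist: for $M=1$ the set of the two $\mathbb F_2$-points of $\mathbb A^1_{\mathbb Z}$ has dimension $0=M-1$ and meets every section, since an integer is $0$ or $1$ modulo $2$. But it misses $V(x^2+x+1)$.

**Lemma 10.4.** Given finitely many elements $v_j$ of fields $\kappa_j$, there is a monic $F\in\mathbb Z[x]$ of positive degree with $F(v_j)\ne0$ for all $j$.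

*Proof.* Choose $\theta\ge1$ larger than the degrees of all $v_j$ that are algebraic over their prime field. Over every $\mathbb F_p$ there is an irreducible monic polynomial of degree $\theta$. By the Chinese Remainder Theorem choose $F$ monic of degree $\theta$ whose reduction is irreducible modulo each prime in a finite nonempty set containing all positive characteristics of the $\kappa_j$. Then $F$ is irreducible over these $\mathbb F_p$ and, by Gauss's lemma, over $\mathbb Q$. A relation $F(v_j)=0$ would make $v_j$ algebraic of degree $\theta$ over its prime field, a contradiction. $\square$

Let $x_1,\dots,x_M$ be the coordinates of $\mathbb A$ and put $\bar T_0=\bar T$. Inductively, use Lemma 10.4 to choose $F_i$ monic such that $F_i(x_i)$ is nonzero at each of the finitely many generic points of $\bar T_{i-1}$, and let $\bar T_i=\bar T_{i-1}\cap V(F_i(x_i))$. Then $\bar T_i$ contains no component of $\bar T_{i-1}$, so the dimension drops by at least one each time (as long as the set is nonempty). By (10.3), $\dim\bar T_M\le-1$, that is, $\bar T_M=\emptyset$. So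
$$\mathbb W=\operatorname{Spec}\mathbb Z[x_1,\dots,x_M]/(F_1(x_1),\dots,F_M(x_M))\subset\mathbb A$$
is finite free over $\mathbb Z$ of positive rank and disjoint from $\bar T$. Hence $P'\times\mathbb W$ is disjoint from $T$.

**Step 6: the covering.** Let $\mathcal Z_{\mathbb W}=\mathcal Z\times_{\mathbb A}\mathbb W\subset P'\times\mathbb W\times\mathbb P^\rho$. By the choice of $\mathbb W$, every fibre over $P'\times\mathbb W$ is a zero-dimensional intersection of $\rho$ forms of degree $m\epsilon$ in $\mathbb P^\rho$, disjoint from $D_0$. So $\mathcal Z_{\mathbb W}\to P'\times\mathbb W$ is proper and quasi-finite, hence finite.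

It is flat. At a point of $\mathcal Z_{\mathbb W}$ the local ring of the fibre $\mathbb P^\rho_\kappa$ is regular of dimension $\rho$, and the $\rho$ equations cut out a zero-dimensional scheme; so they form a system of parameters, hence a regular sequence. Flatness of the quotient follows from EGA IV 11.3.8. By Bézout the rank is $(m\epsilon)^\rho>0$.

Put $Z_0=[\mathcal Z_{\mathbb W}/G]$. Then $Z_0\to[P'\times\mathbb W/G]=\mathcal X_0\times\mathbb W\to\mathcal X_0$ is a finite flat covering of constant rank. Since $\mathcal Z_{\mathbb W}$ maps equivariantly to $\mathbb P^\rho\smallsetminus D_0$, on which $G$ acts freely, $G$ acts freely on $\mathcal Z_{\mathbb W}$. So $Z_0$ is an algebraic space.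

**Step 7: $Z_0$ is quasi-affine.** This is the step that fails for $\mathbb P^1$ with $V=\mathcal O(-1)$; closed orbits enter for the second time. Let $Y=\operatorname{Spec}C_0^G$, and consider $Z_0\to\mathcal X_0\to Y$. The space $Z_0$ is of finite type over $\mathbb Z$. It is separated, because it is finite over $\mathcal X_0$, which is separated by (H1). Hence $Z_0\to Y$ is separated and of finite type; finite generation of $C_0^G$ is not needed.

Let $y\in Y(k)$ with $k$ algebraically closed. Every object of $\mathcal X_0(k)$ comes from $P'(k)$, since $\mathrm{GL}_n$-torsors over $k$ are trivial. If two points of $P'(k)$ over $y$ lay in different orbits, these orbits would be disjoint and, by (H2), closed in $\bar P_k$. Lemma 9.1 with $A=C_0$ would give an element of $C_0^G$ separating the points, contradicting that both map to $y$. So all points of $P'(k)$ over $y$ lie in one orbit. If the fibre $(Z_0)_y$ is nonempty, all its $k$-points therefore come from $k$-points of the finite $k$-scheme $Z_0\times_{\mathcal X_0,p}\operatorname{Spec}k$ for a single $p\in P'(k)$. So $(Z_0)_y$ has finitely many $k$-points. Take an étale covering of $(Z_0)_y$ by a scheme of finite type over $k$. An étale morphism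 of finite type has finite fibres, so this scheme also has finitely many $k$-points; hence it is finite over $k$, and $(Z_0)_y$ has dimension $\le0$.

As this holds for all geometric points $y$, $Z_0\to Y$ is quasi-finite. By (ZMT), $Z_0$ is a scheme and is quasi-affine over the affine scheme $Y$. This proves Proposition 10.1. $\square$

## 11. Proofs of Theorems A and B

**Proof of Theorem A(i).** The case $\mathcal X=\emptyset$ is trivial; let $\mathcal X\ne\emptyset$. Proposition 4.1 shows that a finite flat covering by a quasi-affine scheme implies the 1-resolution property.

Conversely, let $V$ be special on $\mathcal X$. We first reduce to constant rank. By quasi-compactness $\mathcal X$ is a finite disjoint union of nonempty open and closed substacks $\mathcal X_j$ on which $V$ has constant rank $n_j$. Extending sheaves by zero shows that $V|_{\mathcal X_j}$ is special. Since $\mathcal O_{\mathcal X_j}\ne0$ is a quotient of some $V|_{\mathcal X_j}^{\oplus N}$, $n_j\ge1$. Coverings of the $\mathcal X_j$ of constant ranks can be combined by disjoint union, after replacing each by several copies of itself to make the ranks equal; a finite disjoint union of quasi-affine schemes is quasi-affine. So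 assume $V$ has constant rank $n\ge1$.

By Lemma 5.2 the frame bundle $P$ is quasi-affine; it is nonempty, and $W$, being of finite type, is a quotient of some $V^{\oplus N}$. So we are in Setting 7.1. Section 7 gives an affine morphism $\mathcal X\to\mathcal X_0=[P'/G]$, and (H1), (H2) hold by Corollary 8.3. Take $Z_0\to\mathcal X_0$ from Proposition 10.1 and put $Z=Z_0\times_{\mathcal X_0}\mathcal X$. Then $Z\to\mathcal X$ is a finite flat covering of constant rank, and $Z$ is affine over the quasi-affine scheme $Z_0$, hence a quasi-affine scheme. $\square$

**Proof of Theorem A(ii).** If the algebraic space $\mathcal X$ has the 1-resolution property, then by (i) it has a finite flat covering by a quasi-affine scheme, and by Proposition 4.2 it is a quasi-affine scheme. Conversely, on a quasi-affine scheme $\mathcal O$ is special. $\square$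

**Proof of Theorem B.** The equivalence of 1 and 3 is Theorem A(i).

*3 implies 2.* Let $\pi:Z\to\mathcal X$ be as in 3. Then $V=\pi_*\mathcal O_Z$ has constant rank, and it is special by Proposition 4.1. Its frame bundle is quasi-affine by Lemma 5.2. The sheaf $\mathcal O\oplus V^{\otimes2}\oplus(V^{\otimes2}\otimes V^\vee)$ is of finite type, so it is a quotient of some $V^{\oplus N}$.

*2 implies 3.* Since $\mathcal O\ne0$ is a quotient of $V^{\oplus N}$, $V$ has rank $n\ge1$. Its frame bundle $P$ is nonempty and quasi-affine, so we are in Setting 7.1, and Sections 7 and 8 give an affine morphism $\mathcal X\to\mathcal X_0=[P'/G]$ with (H1) and (H2). Proposition 10.1 and base change along $\mathcal X\to\mathcal X_0$ give 3, exactly as in the proof of Theorem A(i). $\square$
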